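# Self-dual Specht-filtered modules without trivial source, from degree $2p$ on

## 1. The theorem and its vocabulary

Throughout, $k$ is an algebraically closed field of characteristic $p\ge 5$, $\Sigma_d$ is the symmetric group of degree $d$, and all $k\Sigma_d$-modules are finite-dimensional.

**Theorem 1.** Let $p\ge5$.

(a) For every $d\ge 2p$ there is an indecomposable, self-dual $k\Sigma_d$-module with a Specht filtration which is not a trivial source module.

(b) For every $d<2p$, every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration is a trivial source module.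

The theorem answers a conjecture taken from David J. Hemmer, "Symmetric group modules with Specht and dual Specht filtrations", arXiv:math/0608181 (2006): *indecomposable, self-dual $k\Sigma_d$-modules with Specht filtrations are trivial source modules.* By Theorem 1 the conjecture is false for every $p\ge5$, and more precisely it holds for $\Sigma_d$ if and only if $d<2p$.

Let us fix the words. For a partition $\lambda$ of $d$, $S^\lambda$ denotes the Specht module, realized inside the permutation module $M^\lambda$ on the cosets of the Young subgroup $\Sigma_\lambda$, as in James.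

**Definition (Specht filtration).** A module $M$ has a Specht filtration if there is a chain $0=M_0\subset M_1\subset\cdots\subset M_r=M$ of submodules with each $M_i/M_{i-1}$ isomorphic to some $S^\lambda$, $\lambda\vdash d$.

**Definition (self-dual).** $M$ is self-dual if $M\cong M^*=\operatorname{Hom}_k(M,k)$.

If one normalizes Specht modules dually, the property "self-dual with a Specht filtration" does not change, because dualizing a filtration of $M$ gives a filtration of $M^*\cong M$ by the modules $(S^\lambda)^*$.

**Definition (trivial source).** An indecomposable module is a trivial source module if its source is the trivial module; equivalently, it is isomorphic to a direct summand of $\operatorname{Ind}_Q^{\Sigma_d}k$ for some $p$-subgroup $Q$.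

**Definition (signed Young module).** Signed Young modules are the indecomposable summands of the modules $\operatorname{Ind}_{\Sigma_\lambda\times\Sigma_\mu}^{\Sigma_d}(k\boxtimes\operatorname{sgn})$ with $\lambda\vdash a$, $\mu\vdash b$, $a+b=d$. For example $k$ and $\operatorname{sgn}$ are signed Young modules.

We quote one fact about them: every irreducible Specht module is a signed Young module and hence has trivial source. Signed Young modules are self-dual and have Specht filtrations, so they are examples satisfying the conjecture.

To show that a module does *not* have trivial source we use the following test. Recall that for a group $P=\langle\sigma\rangle$ of order $p$, the indecomposable $kP$-modules are the Jordan blocks of $\sigma$ (with eigenvalue $1$) of sizes $1,\dots,p$; size $1$ is trivial and size $p$ is free.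

**Lemma 2.** If $X$ is a trivial source $k\Sigma_d$-module and $P\le\Sigma_d$ has order $p$, then $X{\downarrow_P}$ is a direct sum of trivial and free modules.

*Proof.* $X$ is a summand of $\operatorname{Ind}_{Q'}^{\Sigma_d}k$ for a $p$-group $Q'$. By Mackey the restriction of this module to $P$ is a direct sum of modules $\operatorname{Ind}_{P\cap gQ'g^{-1}}^P k$, and each is $k$ or $kP$. By Krull–Schmidt the same is true of the summand $X{\downarrow_P}$. $\square$

Degree $p$ already shows what the hypotheses do. Let $M=k^p$ be the natural permutation module of $\Sigma_p$, with basis $e_1,\dots,e_p$. It is induced from $\Sigma_{p-1}$, a group of order prime to $p$, so it is projective. Restricted to $C_p$ it is a single Jordan block of size $p$. Let $S=S^{(p-1,1)}$ be the submodule of vectors with coordinate sum $0$; it contains $u=e_1+\cdots+e_p$. Let $D=S/ku$.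

* $M$ is indecomposable and self-dual, has the Specht filtration $0\subset S\subset M$ with quotients $S^{(p-1,1)}$ and $S^{(p)}=k$, and is a summand of $\operatorname{Ind}_1^{\Sigma_p}k$. It satisfies the conjecture.
* $S$ restricts to $C_p$ as one Jordan block of size $p-1$. So $S$ is indecomposable, and by Lemma 2 it does not have trivial source. It has a Specht filtration, but it is not self-dual: it contains the trivial module $ku$, while it has no nonzero invariant linear functional, since a transposition sends $e_i-e_j$ to its negative, $p\neq 2$, and these vectors span $S$. So self-duality cannot be dropped.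
* $D$ restricts to $C_p$ as one Jordan block of size $p-2$, and $1<p-2<p$. So $D$ is indecomposable without trivial source. It is self-dual, because the standard form on $k^p$ restricted to $S=u^\perp$ has radical $ku$. By part (b) it has no Specht filtration. So this hypothesis cannot be dropped either.

## 2. Below degree $2p$: blocks whose Brauer tree is a line

For $d<p$ the algebra $k\Sigma_d$ is semisimple, every module is projective, hence a summand of a direct sum of copies of $\operatorname{Ind}_1^{\Sigma_d}k$, and there is nothing to prove. The next range $p\le d<2p$ is still small enough to treat completely. The strategy is to show that a non-projective $M$ as in (b) must be simple.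

**Recalled facts.** A block of $k\Sigma_d$ has a weight $w$ with $wp\le d$; weight $0$ blocks are semisimple. A block of weight $1$ is Morita equivalent to the Brauer tree algebra of a line with $p-1$ edges and no exceptional vertex: the defect group is cyclic of order $p$; there are $p-1$ simple modules, so the exceptional multiplicity is $(p-1)/(p-1)=1$; all characters are real, so the tree equals its real stem, which is a line. Number the simple modules $D_1,\dots,D_{p-1}$ along the line. Then the indecomposable projective $P_i$ has head $D_i$, socle $D_i$, and middle layer $\bigoplus_{|j-i|=1}D_j$. All simple $k\Sigma_d$-modules are self-dual.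

In the example of degree $p$, the module $M=k^p$ is such a projective at an end of the line: head $k$, socle $k$, middle $D$.

*Proof of Theorem 1(b).* Let $d<2p$ and let $M$ be indecomposable and self-dual with a Specht filtration.

**Step 1: reduction to weight one.** If $M$ is projective, it is a summand of $\operatorname{Ind}_1^{\Sigma_d}k$ and has trivial source. Assume it is not projective. Its block $b$ then has weight $w\ge1$ with $wp\le d<2p$, so $w=1$ and $b$ is as above.

**Step 2: $M$ has Loewy length at most two.** Let $J=\operatorname{rad} b$. The shape of the $P_i$ shows that $J^2P_i=\operatorname{soc}P_i$ for all $i$, so $J^2=\operatorname{soc}(b)$. If $J^2m\ne0$ for some $m\in M$, then the map $b\to M$, $a\mapsto am$, is nonzero on $\operatorname{soc}(b)$. Hence it is nonzero on the simple socle of some indecomposable projective summand $P_i$ of $b$, so it is injective on $P_i$. As $P_i$ is injective, it splits off $M$, and $M\cong P_i$ is projective, contrary to assumption. So $J^2M=0$.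

**Step 3: if $JM\ne0$ then $JM=\operatorname{soc}M$.** Since $J\cdot JM=0$, we have $JM\subset\operatorname{soc}M$. Write $\operatorname{soc}M=JM\oplus C$. Then $C$ embeds in the semisimple module $M/JM$; let $Y\supset JM$ be the preimage of a complement of its image. Then $C+Y=M$ and $C\cap Y\subset C\cap JM=0$, so $M=C\oplus Y$ with $Y\supset JM\neq0$. As $M$ is indecomposable, $C=0$.

**Step 4: head and socle have opposite parity.** This is where the line is used: its edges can be coloured alternately. Replace $b$ by its basic algebra, with primitive idempotents $e_i$. The multiplicity of $D_j$ in $JP_i/J^2P_i$ is the dimension of $e_jJe_i/e_jJ^2e_i$; so $e_jJe_i\subset J^2$ unless $|i-j|=1$. In particular $e_ibe_i=ke_i+e_iJ^2e_i$ acts on $e_iM$ by scalars, as $J^2M=0$. Choose subspaces $T_i$ with $e_iM=T_i\oplus e_iJM$ and put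
$$M'=\bigoplus_{i\ \mathrm{even}}T_i\oplus\bigoplus_{i\ \mathrm{odd}}e_iJM,\qquad M''=\bigoplus_{i\ \mathrm{odd}}T_i\oplus\bigoplus_{i\ \mathrm{even}}e_iJM .$$
Each is stable under the $e_i$, and under $J$ because
$$JT_i\subset\sum_{|j-i|=1}e_jJM,\qquad J\cdot e_iJM\subset J^2M=0 .$$
So $M'$ and $M''$ are submodules and $M=M'\oplus M''$. By indecomposability one of them is $0$. Hence all composition factors $D_i$ of $M/JM$ have $i$ of one parity, and all those of $JM$ have $i$ of the other parity.

**Step 5: self-duality forces $M$ to be simple.** Suppose $JM\ne0$. By Step 3, $JM=\operatorname{soc}M$. From $M\cong M^*$ and the self-duality of the simple modules,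
$$M/JM\cong(\operatorname{soc}M^*)^*\cong(\operatorname{soc}M)^*\cong\operatorname{soc}M=JM\neq 0,$$
which contradicts Step 4. So $JM=0$, and the indecomposable module $M$ is simple.

**Step 6: conclusion.** A Specht filtration of a simple module has length one, so $M$ is an irreducible Specht module. By the quoted fact it is a signed Young module and has trivial source. $\square$

## 3. Perfect matchings, the modules $A$ and $B$, and their extension groups

Now let $G=\Sigma_{2p}$, acting on the $2p$ points $(i,\varepsilon)$ with $i\in\mathbb F_p$, $\varepsilon\in\{0,1\}$. Let $\Omega$ be the set of perfect matchings of these points, that is, partitions into $p$ pairs ("edges"). The stabilizers in $G$ of the elements of $\Omega$ are the conjugates of $H=C_2\wr\Sigma_p$. Put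
$$A=k\Omega=\operatorname{Ind}_H^Gk,\qquad B=A\otimes\operatorname{sgn}=\operatorname{Ind}_H^G(\operatorname{sgn}).$$
As vector spaces both are $k\Omega$; on $B$ the element $g$ sends $\omega$ to $\operatorname{sgn}(g)\,g\omega$. Both are self-dual. All indecomposable summands of $A$ have trivial source, and so do those of $B$, because $\operatorname{sgn}$ is trivial on $p$-groups, so that $(\operatorname{Ind}_{Q'}^Gk)\otimes\operatorname{sgn}\cong\operatorname{Ind}_{Q'}^Gk$ for a $p$-group $Q'$. By themselves $A$ and $B$ cannot refute the conjecture. We want to glue them, and therefore compute how they extend each other.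

**Lemma 3.**
$$\operatorname{Ext}^1_G(A,A)=\operatorname{Ext}^2_G(A,A)=0,\qquad \operatorname{Ext}^1_G(A,B)\cong k,\qquad \operatorname{Ext}^1_G(B,A)\cong k.\tag{1}$$

**Step 1: reduction to stabilizers of pairs of matchings.** The space $\operatorname{Hom}_k(A,B)$ has the basis $e_{\omega',\omega}$, where $e_{\omega',\omega}$ sends $\omega$ to $\omega'$ and the other basis elements to $0$. With $g\cdot\varphi=g\varphi g^{-1}$ we get $g\cdot e_{\omega',\omega}=\operatorname{sgn}(g)\,e_{g\omega',g\omega}$. So $\operatorname{Hom}_k(A,B)$ is a direct sum, over the $G$-orbits on $\Omega^2$, of modules induced from the character $\operatorname{sgn}$ of $\operatorname{Stab}(\omega',\omega)$. Shapiro's lemma gives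
$$\operatorname{Ext}^i_G(A,B)=H^i(G,\operatorname{Hom}_k(A,B))\cong\bigoplus_{[(\omega',\omega)]\in G\backslash\Omega^2}H^i(\operatorname{Stab}(\omega',\omega),\operatorname{sgn}).\tag{2}$$
The component at $(\omega',\omega)$ is: restrict to $\operatorname{Stab}(\omega',\omega)$, then project to the coordinate $e_{\omega',\omega}$. Any representative of the orbit may be used. In the same way $\operatorname{Ext}^i_G(A,A)\cong\bigoplus H^i(\operatorname{Stab}(\omega',\omega),k)$.

**Step 2: the stabilizers.** Colour the edges of $\omega$ and $\omega'$ with two colours. The union $\omega\cup\omega'$ is a disjoint union of alternating $2m$-cycles, where $m=1$ means a double edge. If there are $r_m$ of them, then $\sum_m mr_m=p$, and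
$$\operatorname{Stab}(\omega',\omega)=\prod_mD^{(m)}\wr\Sigma_{r_m},$$
where $D^{(m)}$ is the group of colour-preserving automorphisms of the alternating $2m$-cycle. A colour-preserving automorphism that fixes a vertex fixes its neighbour along each colour, hence is the identity. On the other hand the $m$ rotations by an even number of steps and the $m$ reflections in axes through midpoints of edges preserve colours. So $D^{(m)}$ has order $2m$ and is regular on the $2m$ vertices. (For $m=2$, with $\omega=\{12,34\}$ and $\omega'=\{23,14\}$, it consists of $1$, $(12)(34)$, $(14)(23)$, $(13)(24)$.) The stabilizer has order $\prod_m(2m)^{r_m}r_m!$. As $m\le p$ and $r_m\le p/m$, this is divisible by $p$ only if $r_p=1$ or $r_1=p$. All other stabilizers have order prime to $p$ and contribute nothing for $i>0$.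

**Step 3: the action of automorphisms on $H^1(C_p,k)$ and $H^2(C_p,k)$.** Both spaces are one-dimensional, and $\operatorname{Aut}(C_p)=\mathbb F_p^\times$ acts on $H^1(C_p,k)=\operatorname{Hom}(C_p,k)$ by a faithful character. It acts on $H^2(C_p,k)$ by the same one: the Bockstein map $H^1(C_p,\mathbb F_p)\to H^2(C_p,\mathbb F_p)$ of $0\to\mathbb Z/p\to\mathbb Z/p^2\to\mathbb Z/p\to0$ is natural, and it is injective because every homomorphism $C_p\to\mathbb Z/p^2$ has image in $p\mathbb Z/p^2$ and so becomes $0$ in $\mathbb Z/p$. Hence it is an isomorphism of one-dimensional spaces; tensor with $k$.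

**Step 4: the diagonal orbit, $\omega=\omega'$.** The stabilizer is conjugate to $H$. For a normal $p'$-subgroup $T$ of a group $K$ one has $H^i(K,M)=H^i(K/T,M^T)$. Take $T=C_2^p$ in $H$. Its generators are transpositions, of sign $-1$, so $\operatorname{sgn}^T=0$ and $H^i(H,\operatorname{sgn})=0$ for all $i$. For trivial coefficients, $H^i(H,k)=H^i(\Sigma_p,k)$, which embeds by restriction to a Sylow subgroup in $H^i(C_p,k)^{\mathbb F_p^\times}$, because $N_{\Sigma_p}(C_p)$ induces all automorphisms of $C_p$. By Step 3 this is $0$ for $i=1,2$.

**Step 5: the orbit of $2p$-cycles.** If $\omega\cup\omega'$ is a $2p$-cycle, the stabilizer is $D=D^{(p)}$, dihedral of order $2p$. An involution in $D$ has no fixed point, so it is a product of $p$ transpositions and has sign $-1$. It inverts $C_p$, so it acts by $-1$ on $H^1(C_p,k)$ and $H^2(C_p,k)$. Taking invariants of $D/C_p$, we get $H^1(D,k)=H^2(D,k)=0$, and $H^1(D,\operatorname{sgn})=(H^1(C_p,k)\otimes\operatorname{sgn})^{D/C_p}\cong k$, since the two signs cancel.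

**Step 6: assembly.** The pairs whose union is a $2p$-cycle form a single $G$-orbit. So (2) and its analogue for $(A,A)$ give the first three entries of (1). The last follows by tensoring with $\operatorname{sgn}$. $\square$

We record for later: a nonzero class $\xi\in\operatorname{Ext}^1_G(A,B)$ has nonzero component at every pair whose union is a $2p$-cycle, and zero component at all other pairs.

## 4. Two layers: an extension that is not self-dual

By (1), $A$ cannot be glued to itself in a nonsplit way. The first thing to try is therefore the nonsplit extension
$$0\to B\to U\to A\to0,\qquad\text{with class }\xi\neq0.$$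
As $\operatorname{Ext}^1_G(A,B)$ is one-dimensional, any nonsplit extension of $A$ by $B$ has class a nonzero multiple of $\xi$, so its middle term is isomorphic to $U$ by an isomorphism carrying $B$ to $B$. Section 6 will show that all direct summands of $U$ have Specht filtrations, and Section 8 that $\sigma$, a certain element of order $p$, has Jordan blocks of size $2$ on $U$. What fails is self-duality, and it fails for $U$ itself, not just for the displayed sequence.

Here is the check. Both $U^*$ and $U\otimes\operatorname{sgn}$ are nonsplit extensions of $B$ by $A$, so $U^*\cong U\otimes\operatorname{sgn}$ by (1). Hence $\dim\operatorname{Hom}_G(A,U^*)=\dim\operatorname{Hom}_G(A,U\otimes\operatorname{sgn})=\dim\operatorname{Hom}_G(B,U)$. Write $h(X,Y)=\dim\operatorname{Hom}_G(X,Y)$. In the long exact sequence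
$$0\to\operatorname{Hom}_G(A,B)\to\operatorname{Hom}_G(A,U)\to\operatorname{Hom}_G(A,A)\to\operatorname{Ext}^1_G(A,B)\cong k$$
the last map sends $\mathrm{id}$ to $\xi\ne0$, so it is onto, and $h(A,U)=h(A,B)+h(A,A)-1$. In
$$0\to\operatorname{Hom}_G(B,B)\to\operatorname{Hom}_G(B,U)\to\operatorname{Hom}_G(B,A)\to\operatorname{Ext}^1_G(B,B)\cong\operatorname{Ext}^1_G(A,A)=0$$
we read $h(B,U)=h(B,B)+h(B,A)=h(A,A)+h(A,B)$. So $h(A,U)\neq h(A,U^*)$, and $U\not\cong U^*$.

## 5. Three layers: the self-dual module $E$

Dualizing reverses the order of the layers. The order $A,B,A$ is a palindrome, and each layer is self-dual. If such a module exists and is determined by its shape, it must be self-dual. Existence and uniqueness both come from (1), and this is why $\operatorname{Ext}^2_G(A,A)$ was computed.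

**Lemma 4.** There is a $kG$-module $E$ with submodules $E_1\subset E_2\subset E$ such that
$$E_1\cong A,\quad E_2/E_1\cong B,\quad E/E_2\cong A,\quad\text{and } E/E_1,\ E_2\text{ are nonsplit extensions}.\tag{3}$$
It is unique up to isomorphism, and $E\cong E^*$.

**Step 1: existence.** Apply $\operatorname{Hom}_G(-,A)$ to $0\to B\to U\to A\to0$:
$$0=\operatorname{Ext}^1_G(A,A)\to\operatorname{Ext}^1_G(U,A)\to\operatorname{Ext}^1_G(B,A)\to\operatorname{Ext}^2_G(A,A)=0 .$$
So restriction to $B$ is an isomorphism $\operatorname{Ext}^1_G(U,A)\cong\operatorname{Ext}^1_G(B,A)\cong k$. Let $0\to A\to E\to U\to0$ be nonsplit, let $E_1=A$, and let $E_2$ be the preimage of $B$. Then $E/E_1=U$ is nonsplit. The class of $E_2$ is the restriction to $B$ of the class of $E$, hence nonzero.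

**Step 2: uniqueness.** Let $E'$ satisfy (3). By Section 4 there is an isomorphism $E'/E_1'\cong U$ carrying $E_2'/E_1'$ to $B$. Under it, $E'$ has a class in $\operatorname{Ext}^1_G(U,A)\cong k$, which is nonzero because its restriction to $B$ is the class of $E'_2$. Two nonzero classes in a one-dimensional $\operatorname{Ext}^1_G(U,A)$ have isomorphic middle terms, so $E'\cong E$.

**Step 3: self-duality.** In $E^*$ consider $(E/E_2)^*\subset(E/E_1)^*\subset E^*$. The factors are $(E/E_2)^*\cong A^*\cong A$, $(E_2/E_1)^*\cong B$ and $E_1^*\cong A$. The submodule $(E/E_1)^*$ and the quotient $E^*/(E/E_2)^*\cong E_2^*$ are duals of nonsplit extensions, hence nonsplit. So $E^*$ satisfies (3), and $E^*\cong E$ by Step 2. $\square$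

For $d=2p+r$ with $r\ge0$ put
$$E_{(d)}=\operatorname{Ind}_{\Sigma_{2p}\times\Sigma_r}^{\Sigma_d}(E\boxtimes k).$$
Induction commutes with duality, so $E_{(d)}$ is self-dual; $E_{(2p)}=E$. It may be decomposable, so two things are still needed: Specht filtrations for its *direct summands*, and a way to single out one summand that is self-dual and does not have trivial source.

## 6. Specht filtrations of all direct summands, via good filtrations for $GL_n$

For filtrations on the $GL_n$ side there is a theorem that they pass to direct summands. We therefore move to $GL_n$ and back.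

Let $n\ge d$ and $V=k^n$. Write $\nabla(\lambda)\subset S^{\lambda_1}V\otimes S^{\lambda_2}V\otimes\cdots$ for the induced (dual Weyl) module of highest weight $\lambda$.

**Definition (good filtration).** A polynomial $GL_n$-module has a good filtration if it has a filtration with quotients of the form $\nabla(\lambda)$.

For example $\nabla((m))=S^mV$, and, as $p\ne2$, $V\otimes V=S^2V\oplus\Lambda^2V=\nabla((2))\oplus\nabla((1,1))$.

For $m\le d$ and a $k\Sigma_m$-module $M$ put $\Phi_m(M)=V^{\otimes m}\otimes_{k\Sigma_m}M$, a polynomial $GL_n$-module of degree $m$. Let $f$ be the Schur functor, taking a polynomial module of degree $d$ to its $(1^d)$-weight space, on which $\Sigma_d$ acts; it is exact. In degree $2$, $f(S^2V)=k\,e_1e_2$ is trivial and $f(\Lambda^2V)=k\,e_1\wedge e_2$ is the sign module $S^{(1,1)}$.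

**Recalled facts.**

* $f\nabla(\lambda)\cong S^\lambda$ for $\lambda\vdash d$ (Green, *Polynomial Representations of $GL_n$*, Ch. 6).
* $f\Phi_d(M)\cong M$, because the $(1^d)$-weight space of $V^{\otimes d}$ is the regular $k\Sigma_d$-bimodule.
* Direct summands of modules with good filtrations have good filtrations (Donkin; Jantzen, *Representations of Algebraic Groups*, II.4.16–17).
* Tensor products of modules with good filtrations have good filtrations (Wang in type $A$; Donkin, Mathieu).
* $S^m(V\otimes W)$ has a $GL(V)\times GL(W)$-filtration with factors $\nabla(\lambda)\otimes\nabla(\lambda)$, $\lambda\vdash m$ (Akin–Buchsbaum–Weyman, *Schur functors and Schur complexes*).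

**Proposition 5.** For $d\ge2p$, every direct summand of $E_{(d)}$ has a Specht filtration.

**Step 1: $\Phi_{2p}(A)$ and $\Phi_{2p}(B)$ have good filtrations.** As $A=\operatorname{Ind}_H^Gk$, we have $\Phi_{2p}(A)=V^{\otimes2p}\otimes_{kH}k=(V^{\otimes2p})_H$. Taking coinvariants first under $C_2^p$ gives $(S^2V)^{\otimes p}$, and then under $\Sigma_p$ gives $\Phi_{2p}(A)=S^p(S^2V)$. Likewise $\Phi_{2p}(B)=(V^{\otimes 2p}\otimes\operatorname{sgn})_H$. The $C_2^p$-coinvariants are now $(\Lambda^2V)^{\otimes p}$: in each factor we impose $v\otimes w=-w\otimes v$, and $v\otimes v=0$ follows since $p$ is odd. The top group $\Sigma_p$ permutes pairs of points, so its elements are even and $\operatorname{sgn}$ is trivial on it. Hence $\Phi_{2p}(B)=S^p(\Lambda^2V)$. From $V\otimes V=S^2V\oplus\Lambda^2V$,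
$$S^p(V\otimes V)=\bigoplus_{i=0}^pS^i(S^2V)\otimes S^{p-i}(\Lambda^2V),$$
and both modules are direct summands. The left side has a filtration with factors $\nabla(\lambda)\otimes\nabla(\lambda)$ (Cauchy filtration with $W=V$, restricted to the diagonal $GL_n$), so it has a good filtration by the tensor product theorem. Its summands then have good filtrations too.

**Step 2: the vanishing that makes $\Phi_{2p}$ exact on our extensions.** We show
$$\operatorname{Tor}_1^{kG}(V^{\otimes2p},A)=\operatorname{Tor}_1^{kG}(V^{\otimes2p},B)=0.\tag{4}$$
The basis tensors of $V^{\otimes2p}$ are permuted by $G$ with Young subgroups $\Sigma_\mu$ as stabilizers, so $V^{\otimes 2p}$ is a direct sum of permutation modules on cosets of Young subgroups. Hence (4) says $H_1(\Sigma_\mu,A)=H_1(\Sigma_\mu,B)=0$ for all $\mu$. Restricted to $\Sigma_\mu$, the modules $A$ and $B$ are sums of modules induced from $K=\operatorname{Stab}_{\Sigma_\mu}(\omega)$, of the characters $\chi=k$ and $\chi=\operatorname{sgn}$ respectively. By Shapiro we need $H_1(K,\chi)=0$.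

View $\Sigma_\mu$ as the stabilizer of a colouring of the points, and sort the edges of $\omega$ by the colours of their ends. An element of $K$ permutes the edges of each sort. If both ends have the same colour, it may also swap the ends; if the colours differ, it may not. So $K$ is a direct product of groups $C_2\wr\Sigma_m$ (one for each colour) and $\Sigma_m$ (one for each pair of distinct colours). By the Künneth formula it suffices that each factor has $H_1=0$ with any $\pm1$-valued character; dually, that $H^1=0$.

For $\Sigma_m$: the kernel of $\chi$ has index at most $2$, prime to $p$, so $H^1(\Sigma_m,\chi)$ embeds in $H^1(\ker\chi,k)=\operatorname{Hom}(\ker\chi,k)$. Here $\ker\chi$ is $\Sigma_m$ or $A_m$, whose abelianizations have order $1$, $2$ or $3$. Since $p\ge5$, the Hom group is $0$.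

For $C_2\wr\Sigma_m$: the subgroup $C_2^m$ is a normal $p'$-subgroup, so $H^1(C_2\wr\Sigma_m,\chi)=H^1(\Sigma_m,\chi^{C_2^m})$. The coefficient space is $0$ or a $\pm1$-valued character of $\Sigma_m$, and the previous case applies. This proves (4).

**Step 3: $\Phi_d(E_{(d)})$ has a good filtration.** Since $\operatorname{Tor}_1(V^{\otimes2p},A)=0$, $\Phi_{2p}$ is exact on $0\to B\to U\to A\to0$. From the vanishing for $A$ and $B$ we also get $\operatorname{Tor}_1(V^{\otimes2p},U)=0$, so $\Phi_{2p}$ is exact on $0\to A\to E\to U\to0$. Hence $\Phi_{2p}(E)$ is filtered by $\Phi_{2p}(A),\Phi_{2p}(B),\Phi_{2p}(A)$ and has a good filtration; the same reasoning gives one for $\Phi_{2p}(U)$. Moreover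
$$\Phi_d(E_{(d)})=V^{\otimes d}\otimes_{k[\Sigma_{2p}\times\Sigma_r]}(E\boxtimes k)=\Phi_{2p}(E)\otimes S^rV,$$
which has a good filtration by the tensor product theorem.

**Step 4: back to $\Sigma_d$.** Let $X$ be a direct summand of $E_{(d)}$. Then $\Phi_d(X)$ is a direct summand of $\Phi_d(E_{(d)})$, so it has a good filtration, with factors $\nabla(\lambda)$, $\lambda\vdash d$, as it has degree $d$. Applying the exact functor $f$, the module $X\cong f\Phi_d(X)$ is filtered by Specht modules. $\square$

For $d=2p$ the same Step 4, applied to $\Phi_{2p}(U)$, proves the statement about summands of $U$ made in Section 4.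

## 7. Restriction to $C_p\times C_p$

It remains to find bad Jordan blocks and to keep them inside a single summand. For the blocks we use an element $\sigma$ of order $p$ that fixes some matchings. To control in which summand they live, we use a second element $\sigma_1$ commuting with $\sigma$.

Let $\sigma:(i,\varepsilon)\mapsto(i+1,\varepsilon)$, and let $\sigma_1:(i,0)\mapsto(i+1,0)$ fix all $(i,1)$. Put
$$P=\langle\sigma\rangle,\quad R=\langle\sigma_1\rangle,\quad Q=P\times R,\quad N=\sigma-1,\quad s=\sigma_1-1,\quad\Lambda=kR=k[s]/(s^p).$$
The character $\operatorname{sgn}$ is trivial on $Q$, so $A=B$ as $kQ$-modules.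

**Step 1: the $P$-fixed matchings.** Suppose a $P$-fixed matching contains an edge inside one level $\varepsilon$. Its $p$ translates under $P$ are distinct, since an element of odd order stabilizing a $2$-set fixes both points. They would cover each of the $p$ points of that level twice, which is impossible. So every edge joins the two levels, and the matching is
$$\omega_c=\{\{(i,0),(i+c,1)\}:i\in\mathbb F_p\}\quad\text{for some }c\in\mathbb F_p,\qquad\text{with}\quad\sigma_1\omega_c=\omega_{c-1}.$$
So as $kQ$-modules
$$A=B=L\oplus L',$$
where $L=\langle\omega_c:c\in\mathbb F_p\rangle\cong k[Q/P]$ is free of rank one over $\Lambda$ with $NL=0$, and $L'$, spanned by the other matchings, is free over $kP$.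

**Step 2: $L$ and $L'$ do not extend each other.** As $L=\operatorname{Ind}_P^Qk$, for $i>0$ we have $\operatorname{Ext}^i_Q(L,L')=H^i(P,L')=0$. Permutation modules are self-dual, so dualizing gives $\operatorname{Ext}^i_Q(L',L)=0$.

**Lemma 6.** Let a $kQ$-module $M$ have a submodule $M_1=L_1\oplus L_1'$ with $M/M_1=C\oplus C'$, where $L_1\cong L$, $L_1'\cong L'$, $C$ is filtered by copies of $L$ and $C'$ by copies of $L'$. Then $M=M_L\oplus M_{L'}$ with $M_L\cap M_1=L_1$, $M_L/L_1\cong C$, $M_{L'}\cap M_1=L_1'$, $M_{L'}/L_1'\cong C'$; moreover the images of $M_L$ and $M_{L'}$ in $M/M_1$ are $C$ and $C'$.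

*Proof.* Let $M_C$ be the preimage of $C$ in $M$. Then $M_C/L_1$ is an extension of $C$ by $M_1/L_1\cong L'$, which splits by Step 2. Let $M_L\supset L_1$ be such that $M_L/L_1$ is a complement of $M_1/L_1$ in $M_C/L_1$. Then $M_L\cap M_1=L_1$ and $M_L$ maps onto $C$ with kernel $L_1$. Construct $M_{L'}$ in the same way, with the roles exchanged. The image of $M_L\cap M_{L'}$ in $M/M_1$ lies in $C\cap C'=0$, so $M_L\cap M_{L'}\subset L_1\cap L_1'=0$. The dimensions add up to $\dim M$, so $M=M_L\oplus M_{L'}$. $\square$

**Step 3: decomposing $E$.** Fix the identifications $E_1=A$, $E/E_1=U$, $E_2/E_1=B\subset U$, $U/B=A$. Apply Lemma 6 to $U$ with $M_1=B$: $U=U_L\oplus U_{L'}$. Then apply it to $E$ with $M_1=E_1$, $C=U_L$, $C'=U_{L'}$: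
$$E{\downarrow_Q}=E_L\oplus E_{L'}.$$
Here $E_{L'}$ is filtered by copies of $L'$, so it is $kP$-free. The map $E\to U$ sends $E_L$ onto $U_L$ with kernel $E_L\cap E_1=L$, and $E_L\cap E_2$ is the preimage in $E_L$ of $U_L\cap B=L$. So $E_L\supset E_L\cap E_2\supset E_L\cap E_1\supset 0$ has three factors $L$.

**Step 4: the two subextensions, described by pull-back and push-out.** Let $U_C$ be the preimage of $L\subset A$ in $U$. Then $U_L\subset U_C$, and for $L'\subset B$ we have $U_L\cap L'=0$ because $U_L\cap B=L$. As $\dim U_C/L'=2\dim L=\dim U_L$, the map $U_L\to U_C/L'$ is an isomorphism. So $U_L$ is the extension of $L$ by $L$ obtained from $U$ by pull-back along $L\subset A$ and push-out along the projection $B\to L$ with kernel $L'$. Similarly, $E_L\cap E_2$ maps onto $L\subset B$ and meets $E_1$ in $L$. It lies in the preimage of $L\subset B$ in $E_2$ and meets $L'\subset E_1$ in $0$. By dimensions it is the extension obtained from $E_2$ by pull-back along $L\subset B$ and push-out along $A\to L$ with kernel $L'$.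

**Step 5: coordinates.** Each factor $L$ is $\Lambda$-free on $\omega_0$, so $E_L$ is $\Lambda$-free on lifts $v_1\in E_L\cap E_1$, $v_2\in E_L\cap E_2$, $v_3\in E_L$ of the generators $\omega_0$ of the three factors, from the bottom up. Since $Q$ is commutative, $N$ is $\Lambda$-linear, and $N$ kills each factor. Hence
$$Nv_1=0,\qquad Nv_2=x'v_1,\qquad Nv_3=xv_2+wv_1,\qquad x,x',w\in\Lambda.\tag{5}$$
In $U_L=E_L/(E_L\cap E_1)$ this reads $N\bar v_3=x\bar v_2$. Changing the lift $\bar v_3$ by a multiple of $\bar v_2$ does not change $x$, as $N\bar v_2=0$. So $x$ depends only on the extension $U_L$, and $x'$ only on $E_L\cap E_2$.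

From (5), $N^2v_3=xx'v_1$: a Jordan block of size $3$ appears as soon as $xx'\ne0$. Everything now depends on $x$ and $x'$.

## 8. The scalars $x$ and $x'$: a cocycle computed by symmetry

**Proposition 7.** Each of $x$ and $x'$ is a unit of $\Lambda$ times $s$.

**Step 1: reading $x$ off a cocycle.** Let $\gamma:G\to\operatorname{Hom}_k(A,B)$ be a cocycle representing $\xi$: $U=B\oplus A$ as a vector space, with
$$g(b,a)=(gb+\gamma(g)(ga),\,ga),\qquad\gamma(gh)=\gamma(g)+g\cdot\gamma(h).$$
Write $\gamma_{\omega',\omega}(g)$ for the coefficient of $e_{\omega',\omega}$ in $\gamma(g)$. Since $\sigma\omega_0=\omega_0$, we have $N(0,\omega_0)=(\gamma(\sigma)\omega_0,0)$. The element $(0,\omega_0)$ lifts $\omega_0\in L\subset A$; modulo $L'\subset B$ we get, in the extension $U_L\cong U_C/L'$,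
$$N\colon\ (0,\omega_0)\mapsto\sum_{j\in\mathbb F_p}t(j)\,\omega_j,\qquad t(j)=\gamma_{\omega_j,\omega_0}(\sigma).$$
As $\omega_j=\sigma_1^{-j}\omega_0$, this says
$$x=\sum_{j\in\mathbb F_p}t(j)\,\sigma_1^{-j}.\tag{6}$$

**Step 2: which $t(j)$ vanish.** The group $P$ fixes $\omega_j$ and $\omega_0$, and $\operatorname{sgn}$ is trivial on $P$, so $P$ fixes $e_{\omega_j,\omega_0}$. Therefore $\gamma_{\omega_j,\omega_0}|_P$ is a homomorphism $P\to k$. It is the image of $\xi$ in $H^1(P,k)$ under restriction and coordinate projection, a map that factors through the component $H^1(\operatorname{Stab}(\omega_j,\omega_0),\operatorname{sgn})$ of (2).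

If $j=0$, this component is $H^1$ of a conjugate of $H$ with coefficients $\operatorname{sgn}$, which is $0$. So $t(0)=0$.

If $j\ne0$, then $\omega_0\cup\omega_j$ is a $2p$-cycle: following the $\omega_j$-edge and then the $\omega_0$-edge takes $(i,0)$ to $(i+j,1)$ and then to $(i+j,0)$, and $j$ generates $\mathbb F_p$. By the remark after Lemma 3 the component of $\xi$ in $H^1(D,\operatorname{sgn})$, $D=\operatorname{Stab}(\omega_j,\omega_0)$, is nonzero. As $P$ is a Sylow $p$-subgroup of $D$, restriction to $P$ is injective. So $t(j)\ne0$.

This is not yet enough. The function $t(j)=j$ also vanishes exactly at $0$, but for it the element (6) would have square $0$. Indeed, with $y=\sigma_1^{-1}-1$ we have $\sum_jj\,\sigma_1^{-j}=\sum_{a=0}^{p-1}\big(\sum_{j=0}^{p-1}j\binom ja\big)y^a$. Here $j\binom ja$ is a polynomial of degree $a+1$ in $j$ with coefficients whose denominators are prime to $p$. The sum over $\mathbb F_p$ of a polynomial of degree less than $p-1$ is $0$. So only the terms with $a\ge p-2$ survive, and the square lies in $y^{2p-4}\Lambda=0$, because $2p-4\ge p$. We need the exact shape of $t$.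

**Step 3: equivariance under $N_G(P)$.** From $0=\gamma(1)=\gamma(g)+g\cdot\gamma(g^{-1})$ and the cocycle identity,
$$\gamma(g\sigma g^{-1})=\gamma(g)+g\cdot\gamma(\sigma)+g\sigma\cdot\gamma(g^{-1})=g\cdot\gamma(\sigma)+\gamma(g)-(g\sigma g^{-1})\cdot\gamma(g).$$
Let $g\in N_G(P)$ and take the coordinate at a pair $(\omega_{b'},\omega_b)$. Since $g\sigma g^{-1}\in P$ fixes $e_{\omega_{b'},\omega_b}$ (and permutes the other basis vectors up to sign), the last two terms cancel in this coordinate. As $g$ permutes the $P$-fixed matchings,
$$\gamma_{g\omega_{c'},\,g\omega_c}(g\sigma g^{-1})=\operatorname{sgn}(g)\,\gamma_{\omega_{c'},\omega_c}(\sigma).\tag{7}$$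

**Step 4: the function $t$.** For $a\in\mathbb F_p^\times$ let $g_a:(i,\varepsilon)\mapsto(ai,\varepsilon)$. It is even, being the same permutation on both levels. Also $g_a\omega_c=\omega_{ac}$ and $g_a\sigma g_a^{-1}=\sigma^a$. Apply (7) with $c=0$, $c'=j$. Since $g_a\omega_0=\omega_0$ and the coordinate is a homomorphism on $P$, we get
$$a\,t(aj)=t(j).$$
With $j=1$: $t(a)=t(1)a^{-1}=t(1)a^{p-2}$. Together with $t(0)=0$,
$$t(j)=t(1)\,j^{p-2}\quad\text{for all }j\in\mathbb F_p,\qquad t(1)\neq0.$$

**Step 5: $x$ is a unit times $s$.** With $y=\sigma_1^{-1}-1$, (6) gives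
$$x=\sum_jt(j)(1+y)^j\equiv t(1)\sum_jj^{p-2}+t(1)\Big(\sum_jj^{p-1}\Big)y\pmod{y^2}.$$
In $\mathbb F_p$ we have $\sum_jj^{p-2}=0$ and $\sum_jj^{p-1}=p-1=-1$. So $x\equiv-t(1)y\pmod{y^2}$, a unit times $y$; and $y=-\sigma_1^{-1}s$. (For $p=5$: the values of $j^3$ at $1,2,3,4$ are $1,3,2,4$, with sum $10=0$, and $\sum j\cdot j^3=1+6+6+16=29=-1$ in $\mathbb F_5$.)

**Step 6: $x'$ is a nonzero scalar multiple of $x$.** The module $E_2\otimes\operatorname{sgn}$ is a nonsplit extension of $B\otimes\operatorname{sgn}=A$ by $A\otimes\operatorname{sgn}=B$. By (1) its class is $c\,\xi$ with $c\in k^\times$, so it is described by the cocycle $c\gamma$. As $\operatorname{sgn}$ is trivial on $Q$, $E_2$ and $E_2\otimes\operatorname{sgn}$ agree as extensions of $kQ$-modules, with the same basis elements $\omega_j$ in sub and quotient. The computation of Step 1 then gives $x'=c\,x$. $\square$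

In particular, $\sigma$ has Jordan blocks of size $2$ on $U$: on $U_L$ we have $N^2=0$ and $NU_L=x\Lambda\bar v_2=s\Lambda\bar v_2\ne0$. So $U$ fails to serve as the counterexample only because it is not self-dual.

## 9. Jordan blocks of size exactly three, and the proof of (a)

**Definition (the functor $F$).** For a $kQ$-module $M$ put
$$F(M)=(N^2M\cap\ker N)/(N^3M\cap\ker N).$$

Homomorphisms of $kQ$-modules commute with $N$, and $R$ commutes with $N$; so $F$ is an additive functor from $kQ$-modules to $kR$-modules. On a Jordan block of $\sigma$ of size $m$, the space $N^iM\cap\ker N$ is one-dimensional if $m>i$ and $0$ otherwise. So $\dim F(M)$ is the number of Jordan blocks of $\sigma$ on $M$ of size exactly $3$. For instance a block of size $2$ or $4$ contributes nothing. Since $p>3$, $F(M)=0$ whenever $M{\downarrow_P}$ is a direct sum of trivial and free modules. Counting blocks would detect a failure of trivial source in some summand. The $R$-action gives the further information that only one summand is involved.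

**Step 1: $F(E)$ is nonzero and indecomposable.** By (5), $N^3E_L=0$ and $N^2E_L$ is spanned over $\Lambda$ by $N^2v_3=N(xv_2+wv_1)=xx'v_1$. By Proposition 7, $N^2E_L=\Lambda xx'v_1=s^2\Lambda v_1\subset\ker N$. Also $F(E_{L'})=0$, because $E_{L'}$ is $kP$-free. Thus
$$F(E)\cong s^2\Lambda\cong\Lambda/(s^{p-2}),\tag{8}$$
which is nonzero, and cyclic over the local ring $\Lambda$, hence indecomposable.

**Step 2: $F(E_{(d)})\cong F(E)$ for $d=2p+r$.** Let $\Sigma_{2p}\subset\Sigma_d$ act on the first $2p$ points. Then $E_{(d)}=\bigoplus_SE_S$ over the $r$-subsets $S$ of the $d$ points, where $E_S$ is a copy of $E$ on which the symmetric group of the complement $S^c$ acts as on $E$ and that of $S$ acts trivially, and $gE_S=E_{gS}$. Let $S_0$ be the set of the last $r$ points; it is the set of points fixed by $P$. Then $E_{S_0}$ is $Q$-stable and isomorphic to $E{\downarrow_Q}$. The sum of the other $E_S$ is also $Q$-stable. We show that $F$ vanishes on it, by looking at it as a $kP$-module.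

If $S$ is not $P$-fixed, its $P$-orbit has $p$ elements, and the sum of the $E_S$ over that orbit is induced from the trivial group, hence free.

Let $S\ne S_0$ be $P$-fixed. Then $S$ is a union of $P$-orbits. If it contained neither of the two orbits of size $p$, then $S\subset S_0$, and $S=S_0$ by cardinality. So $S$ contains at least one of them. If it contains both, $\sigma$ acts trivially on $S^c$, and $E_S{\downarrow_P}$ is trivial. If it contains exactly one, $\sigma$ acts on the $2p$ points of $S^c$ as a single $p$-cycle. Such a $p$-cycle fixes no perfect matching. Indeed, in a fixed matching a moved point cannot be matched with a fixed point, since the fixed point would then be matched with all $p$ translates. So the $p$ moved points would be matched among themselves, which is impossible because $p$ is odd. Hence $A$ and $B$ are free over this $p$-cycle (the sign is trivial on it), and so is $E$, which is filtered by $A,B,A$. So $E_S{\downarrow_P}$ is free.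

In all cases the contribution to $F$ is $0$, so $F(E_{(d)})\cong F(E)$.

**Step 3: the summand $X$.** Write $E_{(d)}=\bigoplus_iX_i$ with $X_i$ indecomposable $k\Sigma_d$-modules. Then $\bigoplus_iF(X_i)=F(E_{(d)})$ is nonzero and indecomposable, so exactly one summand, say $X=X_1$, has $F(X)\ne0$. We check the four properties required in (a); indecomposability holds by construction.

* $X$ is self-dual. As $E_{(d)}\cong E_{(d)}^*$, Krull–Schmidt gives $X^*\cong X_j$ for some $j$. A $kP$-module and its dual have the same Jordan type, since the indecomposable $kP$-module of each dimension is unique, hence self-dual. So $X_j\cong X^*$ has as many Jordan blocks of size $3$ as $X$, $F(X_j)\neq0$, and $j=1$.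
* $X$ has a Specht filtration, by Proposition 5.
* $X$ is not a trivial source module. Otherwise $X{\downarrow_P}$ would be a sum of trivial and free modules by Lemma 2, and $F(X)$ would be $0$.

This proves Theorem 1(a) for every $d\ge2p$, and with Section 2 it completes the proof of Theorem 1. $\square$
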